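\title{Local maps and orthogonality preservers of Hilbert $C^*$-modules}

\begin{abstract}
Let $E$ and $F$ be Hilbert modules over a $C^*$-algebra $A$. A complex-linear map $\theta:E\to F$ is local if $xa=0$ implies $\theta(x)a=0$. We prove that every local map is $A$-linear, and that for full $E$ every $A$-linear map preserving orthogonality satisfies $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ for a central positive multiplier $w$ of $A$. No continuity is assumed. This proves a conjecture from a paper of Leung, Ng and Wong and classifies the local orthogonality preservers, for full and non-full $E$. Both proofs use an ideal with zero annihilator, present in every $C^*$-algebra, that is built from square-zero elements and central elements.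
\end{abstract}

\section{Introduction}\label{sec:intro}

A linear map $\theta$ between Hilbert spaces that sends orthogonal vectors to orthogonal vectors is a scalar multiple of an isometry, and continuity need not be assumed. Indeed, if $\xi_1,\xi_2$ are orthonormal, then $\langle\theta\xi_1,\theta\xi_2\rangle=0$, and the orthogonality of $\xi_1+\xi_2$ and $\xi_2-\xi_1$ gives $\|\theta\xi_2\|^2-\|\theta\xi_1\|^2=0$. So $\langle\theta x,\theta y\rangle=w\langle x,y\rangle$ on the plane spanned by $\xi_1,\xi_2$, with $w=\|\theta\xi_1\|^2$. Any two unit vectors lie in a common plane, so $w$ does not depend on the plane. (In dimension at most one there is nothing to prove.) This paper determines what becomes of this fact when the inner product takes values in a $C^*$-algebra.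

Let $A$ be a complex $C^*$-algebra. A \emph{Hilbert $A$-module} is a complex vector space $E$ with a right $A$-module structure satisfying $\lambda(xa)=(\lambda x)a=x(\lambda a)$ and a map $\langle\cdot,\cdot\rangle:E\times E\to A$, linear in the second variable, such that
\[
\langle x,ya\rangle=\langle x,y\rangle a,\qquad \langle x,y\rangle^*=\langle y,x\rangle,\qquad \langle x,x\rangle\ge0,
\]
$\langle x,x\rangle=0$ only for $x=0$, and $E$ is complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. It follows that $\langle xa,yb\rangle=a^*\langle x,y\rangle b$. Hilbert $\mathbb C$-modules are Hilbert spaces, and every closed ideal of $A$ is a Hilbert $A$-module with $\langle x,y\rangle=x^*y$. The closed linear span $I_E$ of the elements $\langle x,y\rangle$ is a closed ideal of $A$, and $E$ is \emph{full} if $I_E=A$. A map $\theta:E\to F$ \emph{preserves orthogonality} if $\langle x,y\rangle=0$ implies $\langle\theta(x),\theta(y)\rangle=0$.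

What should replace the scalar $w$? For $E=F=A=C_0(\Omega)$, multiplication by a bounded continuous function $\varphi$ preserves orthogonality and multiplies the inner product by $|\varphi|^2$, which lies in the multiplier algebra $M(A)=C_b(\Omega)$ and in general not in $A$. If $\theta$ is $A$-linear, $E$ is full and $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ with $w\in M(A)$, then replacing $x$ by $xa^*$ gives $wa\langle x,y\rangle=aw\langle x,y\rangle$, so $w$ commutes with $A$. One therefore expects a central positive element of $M(A)$. Some compatibility of $\theta$ with the module structure is needed, however.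

\begin{example}\label{ex:flip}
Let $A=E=F=\mathbb C\oplus\mathbb C$ and $\theta(s,t)=(t,s)$. Then $\theta$ preserves orthogonality, but $\langle\theta(1,0),\theta(1,0)\rangle=(0,1)$ is not in $M(A)\cdot(1,0)$.
\end{example}

The flip moves the support of a vector. A $\mathbb C$-linear map $\theta:E\to F$, not assumed bounded, is called \emph{local} if
\[
\theta(x)a=0\quad\text{whenever}\quad xa=0\qquad(x\in E,\ a\in A).
\]
For $E=F=A=C_0(\Omega)$ this says that $\theta(x)$ vanishes on every open set on which $x$ vanishes. Every $A$-linear map is local, since $\theta(x)a=\theta(xa)$. For $A=\mathbb C$ every linear map is local, so locality alone does not imply boundedness. The following conjecture is posed in the paper \cite{LNW} of Leung, Ng and Wong.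

\begin{quote}
\textbf{Conjecture.} Let $E$ and $F$ be Hilbert $A$-modules with $E$ full, and let $\theta:E\to F$ be a $\mathbb C$-linear local map that preserves orthogonality. Then there is a central positive $w\in M(A)$ such that $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ for all $x,y\in E$.
\end{quote}

We prove it in two steps. The first involves neither orthogonality nor fullness.

\begin{theorem}\label{thm:local}
Every local $\mathbb C$-linear map $\theta:E\to F$ between Hilbert $A$-modules is $A$-linear.
\end{theorem}

\begin{theorem}\label{thm:orth}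
Let $E$ and $F$ be Hilbert $A$-modules with $E$ full, and let $\theta:E\to F$ be $A$-linear and orthogonality preserving. Then $\theta$ is bounded and there is a central positive $w\in M(A)$ with $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ for all $x,y\in E$.
\end{theorem}

Here and below, $A$-linear maps are $\mathbb C$-linear maps with $\theta(xa)=\theta(x)a$. Theorem~\ref{thm:local} makes the map in the conjecture $A$-linear, and Theorem~\ref{thm:orth} then provides $w$; so the conjecture is true. The two remaining hypotheses cannot be dropped either.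

\begin{example}\label{ex:hyp}
(a) \emph{Fullness.} Let $A=C[0,1]$, $E=F=C_0((0,1])$ and $\theta(x)(t)=\sin(1/t)\,x(t)$. This map is $A$-linear and multiplies the inner product by $\sin^2(1/t)$, and no $w\in M(A)=C[0,1]$ agrees with this function on $(0,1]$.

(b) \emph{Complex linearity.} Complex conjugation on $A=E=F=\mathbb C$ is real-linear, local and orthogonality preserving, but $\langle\theta(1),\theta(1)\rangle=\langle1,1\rangle$ and $\langle\theta(1),\theta(i)\rangle=-\langle1,i\rangle$.
\end{example}

In Example~\ref{ex:hyp}(a) the factor $\sin^2(1/t)$ is a multiplier of $I_E$. This is the general situation. The module $E$ is a right module over $M(I_E)$, where $xm$ is the unique vector with $\langle y,xm\rangle=\langle y,x\rangle m$ for all $y\in E$ (see Section~\ref{sec:class}).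

\begin{theorem}\label{thm:class}
Let $E,F$ be Hilbert $A$-modules and let $\theta:E\to F$ be $\mathbb C$-linear. The following are equivalent:
\begin{enumerate}
\item[(1)] $\theta$ is local and orthogonality preserving;
\item[(2)] there is a central positive $w\in M(I_E)$ with $\langle\theta(x),\theta(y)\rangle=w\langle x,y\rangle$ for all $x,y\in E$;
\item[(3)] there are a central positive $w\in M(I_E)$ and an $A$-linear inner-product-preserving map $V:\overline{Ew^{1/2}}\to F$ with $\theta(x)=V(xw^{1/2})$ for all $x\in E$.
\end{enumerate}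
In this case $w$ is unique (the same in \emph{(2)} and \emph{(3)}), $V$ is unique given $\theta$, and $\|\theta\|^2=\|w\|$. Every central positive $w\in M(I_E)$ occurs (for $F=E$, $\theta(x)=xw^{1/2}$).
\end{theorem}

The hypotheses of Theorems~\ref{thm:local} and~\ref{thm:orth} speak only about products that vanish, and the conclusions are identities for all elements of an algebra: $A$ in the first theorem, the compact operators on $E$ in the second. Since $\theta$ is not known to be continuous, an identity proved on a dense subset does not pass to the closure. It does pass from an ideal $L$ with zero annihilator to the whole algebra: if $\theta(xl)=\theta(x)l$ for all $x\in E$ and $l\in L$, then $\theta(xa)-\theta(x)a$ is killed by $L$ and so vanishes. Section~\ref{sec:ideal} constructs such an ideal $L=J_0+I$ in every $C^*$-algebra. The ideal $J_0$ is generated algebraically by square-zero elements, for which one vanishing product yields both identities, and $I$ is central. On $I$, Theorem~\ref{thm:local} follows from an amplification argument with continuous functions (Section~\ref{sec:local}),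 and the identity needed for Theorem~\ref{thm:orth} follows from $A$-linearity alone (Section~\ref{sec:orth}).

\section{Background}\label{sec:background}

\subsection*{$C^*$-algebras}
Ideals are two-sided and not necessarily closed. For a $C^*$-algebra $B$ we write $B^1$ for $B$ if $B$ is unital and for its minimal unitization otherwise. We use the continuous functional calculus in $B^1$ and the fact that it commutes with unital $*$-homomorphisms. Closed ideals are self-adjoint. The irreducible representations of $B$ separate its points, and if $\pi$ is irreducible on $H$ and $0\neq\zeta\in H$, then $\pi(B)\zeta$ is dense in $H$.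

A \emph{double centralizer} of $A$ is a pair $m=(\lambda,\rho)$ of bounded linear maps $A\to A$ with $\lambda(ab)=\lambda(a)b$, $\rho(ab)=a\rho(b)$ and $\rho(a)b=a\lambda(b)$; one writes $ma=\lambda(a)$ and $am=\rho(a)$. The double centralizers form a unital $C^*$-algebra $M(A)$ with $\|m\|=\|\lambda\|=\|\rho\|$. It contains $A$ as a closed ideal, $mA=0$ implies $m=0$, and $M(A)=A$ if $A$ is unital.

\begin{lemma}\label{lem:mult}
Let $w\in M(A)$. If $wa=aw$ for all $a\in A$, then $w$ is central in $M(A)$. If $a^*wa\ge0$ for all $a\in A$, then $w\ge0$.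
\end{lemma}

\begin{proof}
For $m\in M(A)$ and $a\in A$ we have $w(ma)=(ma)w=m(aw)=mwa$, so $(wm-mw)A=0$. For the second claim, $v=w-w^*$ satisfies $a^*va=0$ for all $a$, hence $b^*va=0$ for all $a,b$ by polarization; $b=va$ gives $vA=0$. So $w=w^*=w_+-w_-$. Applying the hypothesis to $w_-^{1/2}a\in A$ gives $-a^*w_-^2a\ge0$, so $w_-a=0$ for all $a$, and $w_-=0$.
\end{proof}

\subsection*{Hilbert modules}
Let $E$ be a Hilbert $A$-module. Then $\|\langle x,y\rangle\|\le\|x\|\|y\|$. If $A$ is unital, then $x1=x$, because $\langle y,x1-x\rangle=0$ for all $y$; so $E$ is always a unital $A^1$-module. If $yA=0$, then $\langle y,y\rangle^2=\langle y,y\langle y,y\rangle\rangle=0$, so $y=0$. We shall often use the factorization \cite[Prop.~2.31]{RW}: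
\begin{equation}\label{eq:factor}
\text{every } x\in E \text{ can be written as } x=r\langle r,r\rangle \text{ with } r\in E .
\end{equation}

A map $T:E\to E$ is \emph{adjointable} if there is $T^*:E\to E$ with $\langle Tx,y\rangle=\langle x,T^*y\rangle$. Adjointable maps are bounded and $A$-linear and form a unital $C^*$-algebra $\mathcal L(E)$. For $u,v\in E$ put $\Theta_{u,v}(x)=u\langle v,x\rangle$. Then $\Theta_{u,v}^*=\Theta_{v,u}$ and $T\Theta_{u,v}=\Theta_{Tu,v}$, and the closed span $\mathcal K(E)$ of the $\Theta_{u,v}$, the algebra of ``compact'' operators, is a closed ideal of $\mathcal L(E)$. If $\mathcal K(E)$ has a unit $P$, then $Px=P\Theta_{r,r}r=x$ by \eqref{eq:factor}. So in all cases $\mathcal K(E)^1=\mathcal K(E)+\mathbb C\,\mathrm{id}_E\subset\mathcal L(E)$.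

\section{Two-by-two matrices}\label{sec:model}

Let $A=M_2(\mathbb C)$ and let $\theta:E\to F$ be local. If $p\in A$ is idempotent, then $(xp)(1-p)=0$ and $(x-xp)p=0$, so $\theta(xp)=\theta(xp)p=\theta(x)p$. Put
\[
e=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad f=\begin{pmatrix}0&0\\0&1\end{pmatrix},\qquad n=\begin{pmatrix}0&1\\0&0\end{pmatrix}.
\]
The four matrices $e$, $f$, $e+n$, $f+n^*$ are idempotent and span $A$. Hence $\theta$ is $A$-linear, which is Theorem~\ref{thm:local} for $M_2(\mathbb C)$.

A general $C^*$-algebra may have no idempotents other than $0$ and $1$, so it matters what the argument really uses. For $p=e+n$ we have $1-p=f-n$, and the relation $p(1-p)=0$ reads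
\begin{equation}\label{eq:zero}
(e+n)(f-n)=ef-en+nf-n^2=0 .
\end{equation}
This needs only $ef=0$ and $en=n=nf$, which force $n^2=(nf)(en)=0$ when $e,f$ are self-adjoint. It needs neither $e^2=e$ nor $e+f=1$.

The same relation is behind the Hilbert space computation that opens the paper. Let $A=\mathbb C$, let $E=\mathbb C^2$ with standard basis $\xi_1,\xi_2$, and let $e,f,n$ act on $E$. Relation \eqref{eq:zero} says that the ranges of $e+n^*$ and $f-n$ are orthogonal, and these ranges are spanned by $(e+n^*)\xi_1=\xi_1+\xi_2$ and $(f-n)\xi_2=\xi_2-\xi_1$. The conclusion $\|\theta\xi_2\|^2=\|\theta\xi_1\|^2$ can be written as $\langle\theta(n^*\xi_1),\theta(\xi_2)\rangle=\langle\theta(\xi_1),\theta(n\xi_2)\rangle$: the operator $n$ has the same adjoint for the form $\langle\theta(\cdot),\theta(\cdot)\rangle$ as for the inner product.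

In both cases a condition on vanishing products allows $n$ to be moved from one side of a pairing to the other. It remains to see how much of a general $C^*$-algebra such elements $n$ reach.

\section{Off-diagonal elements and an ideal with zero annihilator}\label{sec:ideal}

Let $B$ be a $C^*$-algebra.

\begin{definition}\label{def:N}
An element $n\in B$ is \emph{off-diagonal} if there are positive $e,f\in B^1$ with $ef=0$ and $en=n=nf$. We call $(e,f)$ a pair of \emph{units} for $n$ and write $N(B)$ for the set of off-diagonal elements.
\end{definition}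

Since $fe=(ef)^*=0$, we have $n^2=0$, relation \eqref{eq:zero} holds, and $n^*$ is off-diagonal with units $(f,e)$. If $p$ is a projection, then $pB(1-p)\subset N(B)$. If $B$ is commutative, then $n=enf=0$, so $N(B)=\{0\}$.

\begin{lemma}\label{lem:move}
Let $X$ be an abelian group and let $\phi:B^1\times B^1\to X$ be additive in each variable, with $\phi(a,b)=0$ whenever $ab=0$. Then $\phi(n,1)=\phi(1,n)$ for all $n\in N(B)$.
\end{lemma}

\begin{proof}
Let $(e,f)$ be units for $n$. By \eqref{eq:zero},
\[
0=\phi(e+n,f-n)=\phi(e,f)-\phi(e,n)+\phi(n,f)-\phi(n,n),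
\]
and the first and last terms vanish because $ef=0$ and $n^2=0$. So $\phi(n,f)=\phi(e,n)$. From $n(1-f)=0$ and $(1-e)n=0$ we get $\phi(n,1)=\phi(n,f)$ and $\phi(1,n)=\phi(e,n)$.
\end{proof}

Let $J_0=J_0(B)$ be the subalgebra generated by $N(B)$, that is, the linear span of the finite products of off-diagonal elements, and put
\[
J=\overline{J_0},\qquad I=I(B)=\{c\in B: cJ_0=0\},\qquad L=L(B)=J_0+I .
\]
The identities we want are stable under sums and products but not under limits, so they will be available on $J_0$ and not on $J$. It is therefore essential that $J_0$ itself is an ideal.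

\begin{proposition}\label{prop:ideal}
\begin{enumerate}
\item[(i)] $J_0$ is a self-adjoint ideal of $B$.
\item[(ii)] $B/J$ is commutative.
\item[(iii)] $I$ is a closed ideal contained in the center of $B$.
\item[(iv)] $L$ is a self-adjoint ideal, and $bL=0$ implies $b=0$ for $b\in B$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) $J_0$ is self-adjoint because $N(B)$ is. It suffices to show $bn\in J_0$ for $b\in B$ and $n\in N(B)$: then $BJ_0\subset J_0$, and $J_0B\subset J_0$ by taking adjoints. Let $(e,f)$ be units for $n$. If $e$ and $f$ are projections, then $bn=(1-f)bn+(fbe)n$, where $(1-f)bn$ has units $(1-f,f)$ and $fbe$ has units $(f,e)$. In general we replace each projection by a nested family of functions of $e$ or $f$.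

For $k=1,\dots,4$ let $g_k:[0,\infty)\to[0,1]$ be $0$ on $[0,\frac{k-1}4]$, equal to $1$ on $[\frac k4,\infty)$, and affine in between. Then $g_k(0)=0$, $g_k(1)=1$ and $g_kg_{k+1}=g_{k+1}$. Put $e_k=g_k(e)$ and $f_k=g_k(f)$. From $en=n$ we get $g(e)n=g(1)n$ for polynomials $g$, hence for continuous $g$; so $e_kn=n$, and likewise $nf_k=n$. Each $g_k$ is a uniform limit, on the spectra of $e$ and $f$, of polynomials without constant term, so $fe=0$ gives $f_je_k=0$. Now
\[
bn=(1-f_2)bn+(f_2be_2)\,n .
\]
The first term has units $(1-f_3,f_4)$: indeed $(1-f_3)(1-f_2)=1-f_2$ because $f_2f_3=f_3$, next $nf_4=n$, and $(1-f_3)f_4=0$. The element $f_2be_2$ has units $(f_1,e_1)$. So $bn\in J_0$.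

(ii) Let $\pi$ be an irreducible representation of $B$ on $H$ with $\pi(J)=0$, extended to a unital representation of $B^1$. Let $a=a^*\in B$ and suppose that the spectrum of $\pi(a)$ contains two points $s\ne t$. Choose continuous functions $h,h',k,k'\ge0$ on $\mathbb R$ with $h(s)\ne0$, $k(t)\ne0$, $h'h=h$, $kk'=k$ and $h'k'=0$. For $b\in B$ the element $h(a)bk(a)$ is off-diagonal with units $(h'(a),k'(a))$, so $h(\pi(a))\pi(b)k(\pi(a))=0$. Since $k(t)\neq0$, there is $\xi\in H$ with $\zeta=k(\pi(a))\xi\ne0$. Then $h(\pi(a))$ vanishes on the dense set $\pi(B)\zeta$, which contradicts $h(s)\ne0$. Hence $\pi(a)$ has one-point spectrum and is a scalar. As $B$ is spanned by its self-adjoint elements, $\pi$ kills all commutators. The irreducible representations of $B/J$ separate its points, so $B/J$ is commutative.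

(iii) $I$ is closed, a left ideal, and a right ideal because $cbJ_0\subset cJ_0$ by (i). In particular $I^*=I$. By continuity $IJ=0$, so $c\in I\cap J$ gives $cc^*=0$. Thus $I\cap J=0$, the quotient map embeds $I$ in $B/J$, and $I$ is commutative by (ii). Let $c\in I$ and write $c=dd'$ with $d,d'\in I$, using \eqref{eq:factor} for $I$ as a module over itself. For $m\in B$ the elements $md$ and $d'm$ lie in $I$, so
\[
mc=(md)d'=d'(md)=(d'm)d=d(d'm)=cm .
\]

(iv) $L$ is a sum of two self-adjoint ideals. If $bL=0$, then $bJ_0=0$, so $b\in I$, so $b^*\in I\subset L$ and $bb^*=0$.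
\end{proof}

The extreme cases are $B$ commutative, where $J_0=0$ and $I=B$, and $B=M_2(\mathbb C)$, where $J_0=B$ (since $e=nn^*$ and $f=n^*n$) and $I=0$. The ideal $L$ need not be dense; only (iv) will be used.

\section{Local maps are module maps}\label{sec:local}

Let $\theta:E\to F$ be local, let $J_0$, $I$, $L$ be the ideals of Section~\ref{sec:ideal} for $B=A$, and put
\[
\mathcal S=\{a\in A:\ \theta(xa)=\theta(x)a\ \text{ for all }x\in E\}.
\]
This is a subalgebra: it is a subspace by linearity, and $\theta(xab)=\theta(xa)b=\theta(x)ab$ for $a,b\in\mathcal S$. We show that $J_0\subset\mathcal S$, that $I\subset\mathcal S$, and then that $\mathcal S=A$.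

\subsection*{The ideal $J_0$}
Locality extends to $A^1$: if $xm=0$ with $m\in A^1$, then for $b\in A$ we have $mb\in A$ and $x(mb)=0$, so $\theta(x)mb=0$; thus $\theta(x)mA=0$ and $\theta(x)m=0$. Fix $x\in E$ and put $\phi(a,b)=\theta(xa)b$ for $a,b\in A^1$. If $ab=0$, then $(xa)b=0$, so $\phi(a,b)=0$. Lemma~\ref{lem:move} gives $\theta(xn)=\theta(x)n$ for $n\in N(A)$. Hence $J_0\subset\mathcal S$.

\subsection*{The central ideal $I$}
Here there are no off-diagonal elements, and the model is $E=F=A=C[0,1]$. To prove $\theta(xc)=\theta(x)c$ at a point $t_0$, subtract the constant $c(t_0)$; it remains to show that $\theta(xp)(t_0)=0$ whenever $p(t_0)=0$. Locality gives this only if $p$ vanishes near $t_0$. In general, suppose $|\theta(xp)|>\delta$ near $t_0$. Because $p$ is small near $t_0$, there is room for a continuous $q$ that equals $np$ near a point $t_n$ close to $t_0$, for every $n$. Locality then forces $|\theta(xq)(t_n)|>n\delta$, which is impossible for the bounded function $\theta(xq)$.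

To carry this out in general we need to evaluate vectors of $F$ at points. By Proposition~\ref{prop:ideal}(iii) and Gelfand's theorem, $I=C_0(\Omega)$ for a locally compact Hausdorff space $\Omega$. For $\omega\in\Omega$ and $a\in A^1$ put
\[
\tilde\omega(a)=(ag)(\omega)/g(\omega),\qquad\text{where } g\in I,\ g(\omega)\ne0 .
\]
This does not depend on $g$, since $(ag)g'=(ag')g$ for $g,g'\in I$. It is multiplicative, since $(abg)g=(ag)(bg)$ by the centrality of $g$. So $\tilde\omega$ is a character of $A^1$ that extends evaluation at $\omega$; like every character of a $C^*$-algebra, it is a $*$-homomorphism of norm one. One $g$ serves for all points near a given one, so $\omega\mapsto\tilde\omega(a)$ is continuous on $\Omega$. For $y\in F$ put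
\[
|y|_\omega=\tilde\omega(\langle y,y\rangle)^{1/2}.
\]
This is the seminorm of the positive semidefinite form $\tilde\omega(\langle\cdot,\cdot\rangle)$ on $F$; it depends continuously on $\omega$ and satisfies $|y|_\omega\le\|y\|$ and $|ya|_\omega=|y|_\omega|\tilde\omega(a)|$ for $a\in A^1$. Finally, $D=I+\mathbb C1$ is a commutative $C^*$-subalgebra of $A^1$ containing $1$, and we write $p(\omega)=\tilde\omega(p)$ for $p\in D$.

\begin{lemma}\label{lem:point}
Let $x\in E$, $p\in D$ and $\omega_0\in\Omega$.
\begin{enumerate}
\item[(a)] If $p$ vanishes on a neighborhood of $\omega_0$, then $|\theta(xp)|_{\omega_0}=0$.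
\item[(b)] If $p(\omega_0)=0$, then $|\theta(xp)|_{\omega_0}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $g\in I$ with $g(\omega_0)=1$ that vanishes outside the neighborhood. Then $pg\in I$ vanishes at every point of $\Omega$, so $pg=0$ and $(xp)g=0$. Locality gives $\theta(xp)g=0$, hence $|\theta(xp)|_{\omega_0}=|\theta(xp)g|_{\omega_0}=0$.

(b) Suppose not, and let $\delta=\frac12|\theta(xp)|_{\omega_0}$. Then $U=\{\omega:|\theta(xp)|_\omega>\delta\}$ is an open neighborhood of $\omega_0$, and by (a) the function $p$ does not vanish identically on any nonempty open subset of $U$. For each $\varepsilon>0$ the open set $\{\omega\in U:|p(\omega)|<\varepsilon\}$ contains $\omega_0$, so it contains a point where $p\ne0$. Choose inductively $\omega_n\in U$ such that $r_n=|p(\omega_n)|$ satisfies $0<r_1<\frac14$ and $0<r_{n+1}<r_n/4$. Then $r_n<4^{-n}$, and the intervals $(r_n/2,2r_n)$ are pairwise disjoint because $2r_{n+1}<r_n/2$. Let $\eta_n:[0,\infty)\to[0,1]$ be continuous, zero outside $(r_n/2,2r_n)$ and equal to $1$ on $[3r_n/4,3r_n/2]$. Since $\|\eta_n(|p|)p\|^2=\|\eta_n(|p|)^2|p|^2\|\le(2r_n)^2$,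 the series
\[
q=\sum_{n\ge1}n\,\eta_n(|p|)\,p
\]
converges in $D$, and $q(\omega)=\sum_n n\,\eta_n(|p(\omega)|)\,p(\omega)$ for all $\omega$. On the neighborhood $\{\omega:3r_n/4<|p(\omega)|<3r_n/2\}$ of $\omega_n$ only the $n$-th term is nonzero, so $q-np$ vanishes there. By (a), $|\theta(xq)-n\theta(xp)|_{\omega_n}=0$. Therefore
\[
\|\theta(xq)\|\ge|\theta(xq)|_{\omega_n}=n|\theta(xp)|_{\omega_n}>n\delta\qquad\text{for all }n,
\]
which is absurd.
\end{proof}

Now let $x\in E$, $c\in I$ and $d=\theta(xc)-\theta(x)c$. The seminorms $|\cdot|_\omega$ see only $I$, so we first check that $\langle d,d\rangle\in I$. For $j\in J_0$ we have $cj=0$, so $\theta(x)cj=0$, and $\theta(xc)j=0$ by locality. Thus $\langle d,d\rangle j=\langle d,dj\rangle=0$, as required. Let $\omega_0\in\Omega$ and $p=c-c(\omega_0)1\in D$. By complex linearity $d=\theta(xp)-\theta(x)p$, so Lemma~\ref{lem:point}(b) gives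
\[
|d|_{\omega_0}\le|\theta(xp)|_{\omega_0}+|\theta(x)|_{\omega_0}|p(\omega_0)|=0 .
\]
Hence $\langle d,d\rangle\in C_0(\Omega)$ vanishes at every point, $d=0$, and $I\subset\mathcal S$.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
We have shown $L=J_0+I\subset\mathcal S$. Let $x\in E$, $a\in A$ and $z=\theta(xa)-\theta(x)a$. For $l\in L$ both $l$ and $al$ lie in $L$, so $\theta(xa)l=\theta(xal)=\theta(x)al$, that is, $zl=0$. Thus $\langle z,z\rangle L=0$, and $z=0$ by Proposition~\ref{prop:ideal}(iv).
\end{proof}

\begin{remark}\label{rem:algebraic}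
Only the algebraic $A^1$-module structure of $E$ was used. So Theorem~\ref{thm:local} holds when $E$ is any complex right $A$-module, unital if $A$ is unital, and $F$ is a Hilbert $A$-module.
\end{remark}

\begin{remark}\label{rem:C1}
The proof of Lemma~\ref{lem:point}(b) needs $q$ to lie in the algebra of coefficients. Differentiation $C^1[0,1]\to C[0,1]$ is local for the action of $C^1[0,1]$, since $xa=0$ makes $x$ vanish near each point where $a\ne0$, but it is not a module map. For $p(t)=t$ the function $q$ has derivative $n$ at $r_n$, so it is continuous but not in $C^1[0,1]$.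
\end{remark}

\section{Module maps that preserve orthogonality}\label{sec:orth}

Let $E$ be full and let $\theta:E\to F$ be $A$-linear and orthogonality preserving. Put
\[
\beta(x,y)=\langle\theta(x),\theta(y)\rangle .
\]
Then $\beta$ is sesquilinear, $\beta(xa,yb)=a^*\beta(x,y)b$ for $a,b\in A^1$, and $\beta(x,y)^*=\beta(y,x)$.

If $A$ is unital and $E=A$, then $\beta(x,y)=x^*wy$ with $w=\beta(1,1)$, and the task is to show that $w$ is central. Left multiplication $T$ by an element $a$ satisfies $\beta(Tx,y)=\beta(x,T^*y)$ for all $x,y$ exactly when $a^*w=wa^*$. For general $E$ there is no candidate for $w$ at the start, but this description of its commutant still makes sense. Let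
\[
\mathcal R=\{T\in\mathcal L(E):\ \beta(Tx,y)=\beta(x,T^*y)\ \text{ for all }x,y\in E\}.
\]
This is a subalgebra: it is a subspace, and $\beta(STx,y)=\beta(Tx,S^*y)=\beta(x,T^*S^*y)$ for $S,T\in\mathcal R$.

\subsection*{The compact operators lie in $\mathcal R$}

\begin{proposition}\label{prop:key}
$\mathcal K(E)\subset\mathcal R$. Consequently, for all $x,v,u,y\in E$,
\begin{equation}\label{eq:key}
\langle x,v\rangle\,\beta(u,y)=\beta(x,v)\,\langle u,y\rangle .
\end{equation}
\end{proposition}

\begin{proof}
Let $J_0$, $I$, $L$ now be the ideals of Section~\ref{sec:ideal} for $B=\mathcal K(E)$.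

\emph{Step 1: $J_0\subset\mathcal R$.} This is the only place where orthogonality preservation is used. Fix $x,y\in E$ and put $\phi(a,b)=\beta(a^*x,by)$ for $a,b\in\mathcal K(E)^1\subset\mathcal L(E)$. If $ab=0$, then $\langle a^*x,by\rangle=\langle x,aby\rangle=0$, so $\phi(a,b)=0$. Lemma~\ref{lem:move} gives $\beta(n^*x,y)=\beta(x,ny)$, that is, $n^*\in\mathcal R$, for every $n\in N(\mathcal K(E))$. As $N(\mathcal K(E))$ is self-adjoint, it lies in $\mathcal R$, and so does $J_0$.

\emph{Step 2: $I\subset\mathcal R$.} Let $g\in I$. Then $g$ and $g^*$ commute with $\mathcal K(E)$ by Proposition~\ref{prop:ideal}(iii). The form $\beta$ interacts with coefficients from $A$, not with operators, so we use \eqref{eq:factor} to express the action of $g$ by a coefficient. Write $x=r\langle r,r\rangle=\Theta_{r,r}r$ and $y=s\langle s,s\rangle=\Theta_{s,s}s$. Then $gx=\Theta_{r,r}gr=r\langle r,gr\rangle$ and $g^*y=\Theta_{s,s}g^*s=s\langle s,g^*s\rangle$. With $b=\beta(r,s)$ we obtain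
\begin{align*}
\beta(gx,y)&=\langle gr,r\rangle\,b\,\langle s,s\rangle=\langle gr,\Theta_{rb,s}s\rangle=\langle r,g^*\Theta_{rb,s}s\rangle\\
&=\langle r,\Theta_{rb,s}g^*s\rangle=\langle r,r\rangle\,b\,\langle s,g^*s\rangle=\beta(x,g^*y).
\end{align*}

\emph{Step 3: from $L$ to $\mathcal K(E)$.} Let $g\in\mathcal K(E)$, $x,y\in E$ and $d=\beta(gx,y)-\beta(x,g^*y)\in A$. The ideal $L$ lives in $\mathcal K(E)$ and $d$ lives in $A$, so we test $d$ against the elements $\langle s,Tt\rangle$ with $s,t\in E$ and $T\in L$. Put $S=\Theta_{y,s}T\in L$, so that $y\langle s,Tt\rangle=St$. Both $S^*$ and $S^*g$ lie in $L\subset\mathcal R$, and $g^*$ is $A$-linear, so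
\[
d\,\langle s,Tt\rangle=\beta(gx,St)-\beta(x,g^*St)=\beta(S^*gx,t)-\beta(x,(S^*g)^*t)=0 .
\]
Fix $s$ and let $z=sd^*$. Then $\langle z,Tt\rangle=d\langle s,Tt\rangle=0$, so $\Theta_{z,z}Tt=0$ for all $t\in E$ and $T\in L$. By Proposition~\ref{prop:ideal}(iv), $\Theta_{z,z}=0$, hence $\langle z,z\rangle^2=\langle z,\Theta_{z,z}z\rangle=0$ and $z=0$. Thus $\langle t,s\rangle d^*=\langle t,sd^*\rangle=0$ for all $s,t$. By fullness $Ad^*=0$, so $d=0$ and $g\in\mathcal R$.

Finally, $\beta(\Theta_{u,v}x,y)=\beta(u\langle v,x\rangle,y)=\langle x,v\rangle\beta(u,y)$ and $\beta(x,\Theta_{u,v}^*y)=\beta(x,v\langle u,y\rangle)=\beta(x,v)\langle u,y\rangle$, so $\Theta_{u,v}\in\mathcal R$ is \eqref{eq:key}.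
\end{proof}

Identity \eqref{eq:key} is the cross-multiplied form of the statement that $\beta$ and $\langle\cdot,\cdot\rangle$ are proportional. To extract the factor as a multiplier we need a bound.

\subsection*{Boundedness}
Suppose $x_n\to0$ and $\theta(x_n)\to z$. By \eqref{eq:key}, for all $x,v,u\in E$,
\[
\langle x,v\rangle\langle\theta(u),z\rangle=\lim_n\langle x,v\rangle\beta(u,x_n)=\lim_n\beta(x,v)\langle u,x_n\rangle=0 .
\]
By fullness $A\langle\theta(u),z\rangle=0$, so $\langle\theta(u),z\rangle=0$ for all $u$, and $\langle z,z\rangle=\lim_n\langle\theta(x_n),z\rangle=0$. The closed graph theorem shows that $\theta$ is bounded. Let $C=\|\theta\|$. The norm bound improves to an inequality in $A$. For $\varepsilon>0$ and $a=(\langle x,x\rangle+\varepsilon)^{-1/2}\in A^1$ we have $\|xa\|^2=\|a\langle x,x\rangle a\|\le1$, so $a\beta(x,x)a=\langle\theta(xa),\theta(xa)\rangle\le C^2$. Multiplying by $a^{-1}$ on both sides and letting $\varepsilon\to0$ gives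
\begin{equation}\label{eq:bound}
0\le\beta(x,x)\le C^2\langle x,x\rangle\qquad(x\in E).
\end{equation}

\subsection*{Construction of $w$}
Let $S_E$ be the linear span of the elements $\langle x,v\rangle$, a dense ideal of $A$. Multiplication by $w$ has to be the map
\[
\psi:S_E\to A,\qquad \psi\Big(\sum_i\langle x_i,v_i\rangle\Big)=\sum_i\beta(x_i,v_i).
\]
It is well defined: if $\sum_i\langle x_i,v_i\rangle=0$, then $\sum_i\beta(x_i,v_i)\langle u,y\rangle=\sum_i\langle x_i,v_i\rangle\beta(u,y)=0$ for all $u,y$ by \eqref{eq:key}, so $\sum_i\beta(x_i,v_i)$ annihilates $A$ and is zero. It is linear, and $\psi(asb)=a\psi(s)b$ for $a,b\in A^1$, because $a\langle x,v\rangle b=\langle xa^*,vb\rangle$ and $\beta(xa^*,vb)=a\beta(x,v)b$. Moreover, \eqref{eq:key} says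
\begin{equation}\label{eq:psi}
s\,\psi(t)=\psi(s)\,t\qquad(s,t\in S_E).
\end{equation}
Inequality \eqref{eq:bound} controls $\psi$ only on sums of elements $\langle r,r\rangle$. By \eqref{eq:psi} this is enough, provided such sums act as approximate units. Let $\mathcal T$ be the set of finite sums $t=\sum_i\langle r_i,r_i\rangle$ with $\|t\|\le1$.

\begin{lemma}\label{lem:au}
For every $a\in A$ there are $t_n\in\mathcal T$ with $at_n\to a$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ and choose $s=\sum_i\langle x_i,v_i\rangle$ with $\|a-s\|<\varepsilon$. Put $h=\sum_i\langle v_i,v_i\rangle$ and, for an integer $m\ge1$, $r_i=v_i(\frac1m+h)^{-1/2}$. Then $t=\sum_i\langle r_i,r_i\rangle=h(\frac1m+h)^{-1}$ lies in $\mathcal T$, and $1-t=(1+mh)^{-1}$ has norm at most $1$. Since $\langle v_i,v_i\rangle\le h$ and $m\lambda\le(1+m\lambda)^2$ for $\lambda\ge0$,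
\[
\|v_i(1-t)\|^2\le\|(1-t)h(1-t)\|=\|h(1+mh)^{-2}\|\le\tfrac1m .
\]
Hence $\|a-at\|\le\|(a-s)(1-t)\|+\sum_i\|\langle x_i,v_i(1-t)\rangle\|\le\varepsilon+m^{-1/2}\sum_i\|x_i\|$, which is less than $2\varepsilon$ for large $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orth}]
Boundedness has been shown. For $t\in\mathcal T$, \eqref{eq:bound} gives $0\le\psi(t)\le C^2t$, so $\|\psi(t)\|\le C^2$. Let $s\in S_E$ and choose $t_n\in\mathcal T$ with $\psi(s)t_n\to\psi(s)$. By \eqref{eq:psi}, $\|\psi(s)t_n\|=\|s\psi(t_n)\|\le C^2\|s\|$, and so $\|\psi(s)\|\le C^2\|s\|$. Thus $\psi$ extends to a bounded linear map $\psi:A\to A$, and $\psi(ab)=a\psi(b)=\psi(a)b$ for $a,b\in A$ by continuity. So $w=(\psi,\psi)$ is a double centralizer: $w\in M(A)$, $wa=\psi(a)=aw$ for all $a\in A$, and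
\begin{equation}\label{eq:norm}
\|w\|=\|\psi\|\le\|\theta\|^2 .
\end{equation}
Let $a\in A$ and choose $t_n\in\mathcal T$ with $a^*t_n\to a^*$. Each $a^*t_na$ is a finite sum of elements $\langle ra,ra\rangle$, so $\psi(a^*t_na)$ is a finite sum of elements $\beta(ra,ra)\ge0$. Therefore $a^*wa=\psi(a^*a)=\lim_n\psi(a^*t_na)\ge0$. By Lemma~\ref{lem:mult}, $w$ is central and positive. By construction $\langle\theta(x),\theta(y)\rangle=\psi(\langle x,y\rangle)=w\langle x,y\rangle$.
\end{proof}

\section{The classification}\label{sec:class}

Let $E$ be any Hilbert $A$-module. We first describe how $M(I_E)$ acts on $E$ and how this action is related to that of $A$. For $m\in M(I_E)$ and $x=r\langle r,r\rangle$ as in \eqref{eq:factor}, the vector $xm:=r(\langle r,r\rangle m)$ satisfies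
\[
\langle y,xm\rangle=\langle y,r\rangle\langle r,r\rangle m=\langle y,x\rangle m\qquad(y\in E).
\]
A vector is determined by its inner products with all $y$. So $xm$ does not depend on $r$, it is bilinear in $(x,m)$, and $(xm)m'=x(mm')$. Taking adjoints gives $\langle xm,ym'\rangle=m^*\langle x,y\rangle m'$. Each $a\in A$ defines a multiplier $\tilde a\in M(I_E)$ by $\tilde ak=ak$ and $k\tilde a=ka$ for $k\in I_E$, and $x\tilde a=xa$ because both vectors have the inner products $\langle y,x\rangle a$.

Let $w\in M(I_E)$ be central and positive. Then $w^{1/2}$, a limit of polynomials in $w$, is central too. Since $w$ and $w^{1/2}$ commute with the multipliers $\tilde a$ and with $I_E$, we have for $a,b\in A^1$, $k\in I_E$ and $x,y\in E$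
\begin{equation}\label{eq:w}
a(wk)b=w(akb),\qquad (xa)w^{1/2}=(xw^{1/2})a,\qquad \langle xw^{1/2},yw^{1/2}\rangle=w\langle x,y\rangle .
\end{equation}
In particular $\overline{Ew^{1/2}}$ is a closed $A$-submodule of $E$.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(1)$\Rightarrow$(2). By Theorem~\ref{thm:local}, $\theta$ is $A$-linear. The module $E$ is a full Hilbert $I_E$-module, but the inner product of $F$ need not take values in $I_E$. Let $F'$ be the closed span of $FI_E$. It is a closed submodule, and $\langle yk,y'k'\rangle=k^*\langle y,y'\rangle k'\in I_E$ for $k,k'\in I_E$, so $F'$ is a Hilbert $I_E$-module. For $x=r\langle r,r\rangle$ we have $\theta(x)=\theta(r)\langle r,r\rangle\in F'$. Theorem~\ref{thm:orth}, applied to $\theta:E\to F'$ over $I_E$, gives (2), and \eqref{eq:norm} gives $\|w\|\le\|\theta\|^2$ for the element $w$ so obtained.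

(2)$\Rightarrow$(3). First, $\theta$ is $A$-linear. For $x\in E$, $a\in A$ and $z=\theta(xa)-\theta(x)a$, condition (2) gives
\[
\langle z,z\rangle=w\langle xa,xa\rangle-(w\langle xa,x\rangle)a-a^*(w\langle x,xa\rangle)+a^*(w\langle x,x\rangle)a ,
\]
and each of the four products equals $w(a^*\langle x,x\rangle a)$ by \eqref{eq:w}; so $z=0$. Next, (2) and \eqref{eq:w} give $\langle xw^{1/2},yw^{1/2}\rangle=\langle\theta(x),\theta(y)\rangle$. If $xw^{1/2}=x'w^{1/2}$, this identity for $x-x'$ in both variables gives $\theta(x)=\theta(x')$. So $xw^{1/2}\mapsto\theta(x)$ is a well-defined linear map on $Ew^{1/2}$ that preserves inner products, and it is $A$-linear because $(xw^{1/2})a=(xa)w^{1/2}\mapsto\theta(xa)=\theta(x)a$. Being isometric, it extends by continuity to a map $V$ on $\overline{Ew^{1/2}}$ with the same properties.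

(3)$\Rightarrow$(1). By \eqref{eq:w}, $\theta(xa)=V((xw^{1/2})a)=\theta(x)a$, so $\theta$ is local, and
\[
\langle\theta(x),\theta(y)\rangle=\langle xw^{1/2},yw^{1/2}\rangle=w\langle x,y\rangle ,
\]
so $\theta$ preserves orthogonality.

\emph{Uniqueness, norm and existence.} The last formula shows that an element $w$ as in (3) satisfies (2). Condition (2) determines $wk$ for $k$ in the span of the inner products, which is dense in $I_E$; so $w$ is unique. A map $V$ as in (3) is isometric and is prescribed on the dense subspace $Ew^{1/2}$, so it is unique. From $\|\theta(x)\|^2=\|w\langle x,x\rangle\|\le\|w\|\|x\|^2$ we get $\|\theta\|^2\le\|w\|$, and the reverse inequality was obtained in the proof of (1)$\Rightarrow$(2). Finally, for any central positive $w\in M(I_E)$ the map $x\mapsto xw^{1/2}$ on $E$ satisfies (2) by \eqref{eq:w}.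
\end{proof}

\begin{thebibliography}{9}

\bibitem{LNW}
C.W.~Leung, C.K.~Ng and N.C.~Wong,
\emph{Linear orthogonality preservers of Hilbert $C^*$-modules over $C^*$-algebras with real rank zero},
arXiv:0910.2335 (2009).

\bibitem{RW}
Raeburn and Williams,
\emph{Morita Equivalence and Continuous-Trace $C^*$-Algebras}.

\end{thebibliography}
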